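\title{Fano complete intersections with non-algebraic integral cohomology}

\begin{abstract}
For a smooth complex complete intersection $X$ of dimension $n$ and $n<2i<2n$, the group $H^{2i}(X,\mathbb Z)$ is infinite cyclic. We show that its generator need not be the class of an algebraic cycle when $X$ is Fano: on a very general intersection of five quadrics in $\mathbb P^{10}$ every surface has even degree, so the generator of $H^6(X,\mathbb Z)$ is not algebraic. Fano examples exist in dimension $n$ exactly when $n\ge5$, and the index of the subgroup of algebraic classes can be divisible by arbitrarily large powers of $2$. The proof specializes $X$ to a purely inseparable cover in characteristic $2$, where the degree of a subvariety is controlled by derivations of its function field.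
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $X\subset\mathbb P^N$ be a smooth complex complete intersection of dimension $n$, and let $h\in H^2(X,\mathbb Z)$ be the hyperplane class. By the Lefschetz hyperplane theorem and Poincar\'e duality, $H^{2i}(X,\mathbb Z)\cong\mathbb Z$ for $0\le 2i\le 2n$, $2i\ne n$. A class is \emph{algebraic} if it is the class of an algebraic cycle with integer coefficients. For $2i<n$ the group $H^{2i}(X,\mathbb Z)$ is generated by the algebraic class $h^i$, and for $i=n$ by the class of a point. It is a result of Koll\'ar that there are smooth hypersurfaces $X$ for which, for some $i$ with $2i>n$, the group $H^{2i}(X,\mathbb Z)$ is not generated by an algebraic class. The source of the following problem is Voisin's paper \cite{Voisin}.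

\medskip
\noindent\textbf{Question.} \emph{Do there exist a smooth Fano complete intersection $X\subset\mathbb P^N$ over $\mathbb C$, of dimension $n$, and an integer $i$ with $n<2i<2n$, such that $H^{2i}(X,\mathbb Z)\cong\mathbb Z$ is not generated by an algebraic class?}
\medskip

We call such a pair $(X,i)$ a \emph{Fano example}. The answer is yes, and the smallest dimension of a Fano example is $5$.

\subsection*{Conventions}
A \emph{variety} is integral, and degrees are taken with respect to $\mathcal O(1)$. A complete intersection of \emph{type} $(e_1,\dots,e_c)$ and dimension $n$ is defined in $\mathbb P^{n+c}$ by $c$ forms of these degrees; $2^r$ in a type stands for $r$ entries equal to $2$. \emph{Very general} means outside a countable union of proper closed subsets of the space of tuples of forms; a very general member is smooth of dimension $n$. When a complex $X$ is defined over a number field, its subvarieties are still the complex ones. By adjunction, a smooth $X\subset\mathbb P^N$ of type $(e_1,\dots,e_c)$ has $-K_X=\mathcal O_X(\iota)$ with $\iota=N+1-\sum e_j$. It is \emph{Fano} if $-K_X$ is ample, that is, if $\iota\ge1$, and then $\iota$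 is its \emph{index}. For $r$ quadrics in $\mathbb P^{n+r}$ we have $\iota=n+1-r$, so the Fano range is $r\le n$.

\subsection*{Cohomology classes and degrees}
The question is one about degrees of subvarieties.

\begin{lemma}\label{lem:degree}
Let $X$ be a smooth complex complete intersection of dimension $n$, and let $0\le 2k<n$. The algebraic classes in $H^{2(n-k)}(X,\mathbb Z)\cong\mathbb Z$ form a subgroup whose index is the greatest common divisor of the degrees of the $k$-dimensional subvarieties of $X$.
\end{lemma}

\begin{proof}
Poincar\'e duality gives $H^{2(n-k)}(X,\mathbb Z)\cong H_{2k}(X,\mathbb Z)$. Since $2k<n$, the Lefschetz theorem says that $H_{2k}(X,\mathbb Z)\to H_{2k}(\mathbb P^N,\mathbb Z)=\mathbb Z\,[\mathbb P^k]$ is an isomorphism. A $k$-dimensional subvariety $Z$ has class $\deg(Z)\,[\mathbb P^k]$ in $\mathbb P^N$. So the composite isomorphism $H^{2(n-k)}(X,\mathbb Z)\cong\mathbb Z$ sends $[Z]$ to $\deg Z$, and the algebraic classes correspond to the subgroup generated by these degrees.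
\end{proof}

A $k$-dimensional linear section of $X$ is a cycle of degree $\deg X$, so the index divides $\deg X$. For an intersection of $r$ quadrics it divides $2^r$, and the generator is algebraic if and only if $X$ contains a $k$-dimensional subvariety of odd degree.

\subsection*{Which answer to expect}
The simplest way for the generator to be algebraic is that $X$ contains a linear space $\mathbb P^k$. The Fano condition says that the degrees $e_j$ are small compared with $N$, which favors linear spaces, and for $k=1$ it is enough.

\begin{proposition}\label{prop:lines}
If $X$ is a smooth Fano complete intersection of dimension $n\ge3$, then $X$ contains a line, so $H^{2n-2}(X,\mathbb Z)$ is generated by an algebraic class.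
\end{proposition}

One might guess from this that the answer to the Question is no. A parameter count for $k\ge2$ points the other way. The $k$-planes in $\mathbb P^{n+r}$ form a Grassmannian of dimension $(k+1)(n+r-k)$, and containing a given $k$-plane is $\binom{k+2}2$ independent linear conditions on a quadric. So a general intersection of $r$ quadrics contains no $k$-plane when $r\binom{k+2}2>(k+1)(n+r-k)$, that is, when $rk>2(n-k)$. For $k=1$ this reads $r>2n-2$, outside the Fano range if $n\ge2$. For $k=2$ it reads $r>n-2$, which includes the Fano cases $r=n-1$ and $r=n$. The count excludes one family of subvarieties of odd degree; the difficulty is to exclude all of them.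

\subsection*{Results}

\begin{theorem}\label{thm:five}
For very general complex complete intersections $X\subset\mathbb P^{10}$ of five quadrics, and for some smooth such $X$ defined over a number field, every surface $S\subset X$ has even degree. Hence $X$ is a smooth Fano fivefold, with $-K_X=\mathcal O_X(1)$, and the generator of $H^6(X,\mathbb Z)$ is not algebraic.
\end{theorem}

Here $n=5$ and $i=3$, so this answers the Question. The general result is the following.

\begin{theorem}\label{thm:general}
Let $n,r\ge1$, $s\ge0$, $d_1,\dots,d_s\ge1$, and let $1\le q\le k\le n$ satisfy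
\begin{equation}\label{eq:star}
\frac{q(q+1)}2\,(q+r-n)>n-k .
\end{equation}
Then for very general smooth complex complete intersections $X$ of dimension $n$ and type $(2^r,d_1,\dots,d_s)$, and for some smooth one defined over a number field, every $k$-dimensional subvariety has degree divisible by $2^{k+1-q}$. If $2k<n$, the algebraic classes in $H^{2(n-k)}(X,\mathbb Z)\cong\mathbb Z$ form a subgroup of index divisible by $2^{k+1-q}$.
\end{theorem}

The parameter $q$ trades one gain against another: $q=k$ makes \eqref{eq:star} easiest to satisfy and gives even degrees, while smaller $q$ gives higher powers of $2$.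

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] If $k\ge2$ and $2k<n<k+\frac{k^2(k+1)}2$, then for very general intersections $X$ of $n$ quadrics in $\mathbb P^{2n}$, which are Fano of index $1$, the group $H^{2(n-k)}(X,\mathbb Z)$ is not generated by an algebraic class.
\item[(b)] Fano examples exist in dimension $n$ if and only if $n\ge5$. In dimension $5$ they exist for $i=3$ and only for $i=3$.
\item[(c)] For $n\ge7$ and every $\iota$ with $1\le\iota\le k:=\lfloor\frac{n-1}2\rfloor$ there are Fano examples of index $\iota$ with $i=n-k$, namely very general intersections of $n+1-\iota$ quadrics in $\mathbb P^{2n+1-\iota}$.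
\item[(d)] Among Fano examples $(X,i)$, the index of the subgroup of algebraic classes in $H^{2i}(X,\mathbb Z)$ can be divisible by arbitrarily large powers of $2$.
\item[(e)] Let $n,r\ge1$. A very general $n$-dimensional intersection of $r$ quadrics, Fano or not, contains a curve of odd degree if and only if $r\le 2n-2$.
\end{enumerate}
\end{corollary}

Part (e) shows that Theorem~\ref{thm:general} is sharp for curves. We do not settle which pairs $(n,i)$ with $i\le n-2$ outside these ranges occur for Fano complete intersections, for instance $n-i=2$ with $n\ge8$.

\subsection*{The method}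
A subvariety of a complete intersection in characteristic $0$ specializes to a cycle of the same degree on any reduction modulo $2$, so it suffices to find one intersection $X_0$ over $\overline{\mathbb F}_2$, however singular, with the required divisibility (Section~\ref{sec:lift}). We take the quadrics in the form $x_j^2=f_j(y)$. Projection to the $y$-coordinates is then purely inseparable, and a subvariety $S\subset X_0$ with image $T$ has degree $2^\sigma\deg T$. If $\sigma$ is small, many derivations of the function field of $T$ kill all the $f_j$ (Section~\ref{sec:insep}). This is a condition on the tangent spaces of $T$, and a dimension count confines the points where it can hold to a set too small to contain $T$. First-order conditions prove Theorem~\ref{thm:five} (Section~\ref{sec:five}); Theorem~\ref{thm:general} needs second-order conditions as well (Section~\ref{sec:second}). Theorem~\ref{thm:five} is also contained in Theorem~\ref{thm:general}, as the case $n=r=5$, $s=0$, $k=q=2$, but its direct proof shows the argument with the least notation.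

\section{Lines}\label{sec:lines}

\begin{lemma}\label{lem:line}
Let $X\subset\mathbb P^N$ be the common zero locus of complex forms of degrees $e_1,\dots,e_c\ge1$. If $m:=\sum_j(e_j+1)\le2(N-1)$, then $X$ contains a line.
\end{lemma}

\begin{proof}
We may assume $c\ge1$. Let $G=G(2,N+1)$ be the Grassmannian of lines, of dimension $2(N-1)$, with tautological rank-two subbundle $\mathcal S$. A form of degree $e$ restricts to each line and so defines a section of $\operatorname{Sym}^e\mathcal S^*$. The lines in $X$ are the zeros of the resulting section of $E=\bigoplus_j\operatorname{Sym}^{e_j}\mathcal S^*$, which has rank $m$. A bundle of rank $m$ with a nowhere vanishing section has $c_m=0$, so it suffices to prove $c_m(E)\ne0$.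

Let $a,b$ be the Chern roots of $\mathcal S^*$, so that its Chern classes are $c_1=a+b$ and $c_2=ab$. The roots of $\operatorname{Sym}^e\mathcal S^*$ are $ta+(e-t)b$ for $0\le t\le e$. The roots for $t$ and $e-t$ have product
\[
t(e-t)(a^2+b^2)+\bigl(t^2+(e-t)^2\bigr)ab=t(e-t)\,c_1^2+(e-2t)^2c_2 ,
\]
and for even $e$ the unpaired root $t=e/2$ equals $\frac e2c_1$. Hence $c_m(E)$, the product of all roots of $E$, is a product of nonzero polynomials in $c_1,c_2$ with nonnegative coefficients, and $c_m(E)\,c_1^{2(N-1)-m}$ is a nonzero, nonnegative combination of monomials $c_1^\alpha c_2^\beta$ with $\alpha+2\beta=2(N-1)$. The exponent $2(N-1)-m$ is nonnegative by hypothesis.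

Each such monomial has positive degree on $G$. Indeed, $\beta$ independent linear forms give a section of $(\mathcal S^*)^{\oplus\beta}$ that vanishes transversally along the lines in a linear subspace of codimension $\beta$, so $c_2^\beta$ is the class of $G(2,N+1-\beta)$. This Grassmannian is nonempty because $\beta\le N-1$, its dimension is $2(N-1-\beta)=\alpha$, and $c_1$ is the ample Pl\"ucker class. Thus $\int_Gc_m(E)\,c_1^{2(N-1)-m}>0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lines}]
Let $X\subset\mathbb P^N$ have type $(e_1,\dots,e_c)$ with $c=N-n$. The Fano condition is $\sum e_j\le N$, so $m\le N+c=2N-n\le 2N-3$, and $X$ contains a line by Lemma~\ref{lem:line}. A line has degree $1$, and Lemma~\ref{lem:degree} applies with $k=1$ because $n\ge3$.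
\end{proof}

\section{Lifting from characteristic 2}\label{sec:lift}

From now on $\kappa=\overline{\mathbb F}_2$. We use three standard facts.
\begin{enumerate}
\item[(H1)] A closed subscheme $Z\subset\mathbb P^N$ of dimension $k$ over an algebraically closed field has Hilbert polynomial with leading term $\frac{\deg Z}{k!}\,t^k$, and $\deg Z=\sum_\nu m_\nu\deg Z_\nu$, where the $Z_\nu$ are the reduced $k$-dimensional components and the $m_\nu\ge1$ are their multiplicities.
\item[(H2)] The fibers of a closed subscheme of $\mathbb P^N_R$ that is flat over a discrete valuation ring $R$ have the same Hilbert polynomial, and this polynomial does not change under field extension.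
\item[(H3)] For a closed subscheme $\mathcal X\subset\mathbb P^N_U$ over a Noetherian base $U$ and a polynomial $P$, the relative Hilbert scheme $\operatorname{Hilb}^P(\mathcal X/U)$ is projective over $U$, and its points over $u\in U(\Omega)$ with values in a field $\Omega$ are the closed subschemes of the fiber $X_u$ with Hilbert polynomial $P$.
\end{enumerate}

\begin{lemma}\label{lem:lift}
Let $X_0\subset\mathbb P^{n+c}_\kappa$ be the closed subscheme defined by forms of degrees $e_1,\dots,e_c$; it may be singular or non-reduced. Assume that every $k$-dimensional subvariety of $X_0$ has degree divisible by $M$. Then for very general smooth complex complete intersections $X$ of dimension $n$ and type $(e_1,\dots,e_c)$, and for some smooth one defined over a number field, every $k$-dimensional subvariety of $X$ has degree divisible by $M$.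
\end{lemma}

\begin{proof}
Let $A$ be the affine space over $\mathbb Q$ of tuples of forms of degrees $e_1,\dots,e_c$, and let $U\subset A$ be the locus of tuples $u$ for which $X_u$ is smooth of dimension $n$. It is open, as the complement of the image of the closed set of pairs $(u,x)$ with $x\in X_u$ and Jacobian rank less than $c$ under the proper map $A\times\mathbb P^{n+c}\to A$. It is nonempty by Bertini's theorem.

\emph{A smooth lift.} The equations of $X_0$ have coefficients in a finite field $\mathbb F_{2^a}\subset\kappa$. Let $K=\mathbb Q(\zeta)$ with $\zeta$ a primitive root of unity of order $2^a-1$, let $R$ be the localization of the ring of integers of $K$ at a prime above $2$, and fix a homomorphism $R\to\kappa$ whose kernel is the maximal ideal. The polynomial $t^{2^a-1}-1$ splits over $R$ and is separable modulo $2$, so the image of $R$ contains all its roots in $\kappa$, that is, all of $\mathbb F_{2^a}^*$. Thus each coefficient of the equations of $X_0$ lifts to $R$, and its lifts form a coset of the maximal ideal, an infinite set. A nonzero polynomial does not vanish identically on a product of infinite sets, so some tuple $u_0$ of lifted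 forms lies in $U(K)$. Let $\mathcal X\subset\mathbb P^{n+c}_R$ be the scheme defined by $u_0$. Then $\mathcal X\otimes_R\kappa=X_0$.

\emph{Subvarieties over $\overline K$.} Let $Z\subset\mathcal X\otimes_R\overline K$ be a $k$-dimensional subvariety. It is the base change of an integral scheme $Z'$ over a finite extension $K'$ of $K$. Let $R'$ be the localization of the integral closure of $R$ in $K'$ at a maximal ideal. It is a discrete valuation ring with finite residue field, and $R\to\kappa$ extends to $R'\to\kappa$. The closure $\mathcal Z$ of $Z'$ in $\mathcal X\otimes_RR'$ is integral and dominates $\operatorname{Spec}R'$, so its structure sheaf is torsion-free and hence flat over $R'$. By (H2), $\mathcal Z\otimes_{R'}\kappa$ is a closed subscheme of $X_0$ with the Hilbert polynomial of $Z$. By (H1), $\deg Z$ is a combination of degrees of $k$-dimensional subvarieties of $X_0$, so $M$ divides $\deg Z$.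

\emph{Subvarieties over $\mathbb C$.} Call a polynomial $P\in\mathbb Q[t]$ \emph{bad} if its leading term is $\frac e{k!}t^k$ with $e$ a positive integer not divisible by $M$. There are countably many bad $P$. For each, let $\Sigma_P\subset U$ be the image of $\operatorname{Hilb}^P$ of the universal family; by (H3) it is a closed subset of the $\mathbb Q$-scheme $U$. Let $\Omega$ be an algebraically closed field of characteristic $0$ and $u\in U(\Omega)$. Then $u$ lies in some $\Sigma_P$ if and only if $X_u$ contains a closed subscheme with bad Hilbert polynomial. By (H1), this happens if and only if $X_u$ contains a $k$-dimensional subvariety of degree not divisible by $M$: such a subvariety has a bad polynomial, and a subscheme with a bad polynomial has such a subvariety among its components. Taking $\Omega=\overline K$, we see from the previous step that $u_0$ lies in no $\Sigma_P$. Fix an embedding $K\subset\mathbb C$. The point $u_0\in U(\mathbb C)$ lies in no $\Sigma_P$, since this depends only on the underlying point of the scheme $U$. Taking $\Omega=\mathbb C$, we get the assertion for $X_{u_0}$ and for all $X_u$ with $u\in U(\mathbb C)$ outside the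 proper closed sets $\Sigma_P(\mathbb C)$.
\end{proof}

The field $\kappa$ is countable, so a very general choice of $X_0$ is not available: a countable union of proper closed subsets can contain every $\kappa$-point. The construction of $X_0$ must therefore exclude all bad subvarieties, of all degrees, by a single open condition on the equations.

\section{Inseparable covers and derivations}\label{sec:insep}

\subsection*{The scheme $X_0$}
Let $V=\kappa^{n+s+1}$ with coordinates $y_0,\dots,y_{n+s}$. Let
\[
Y=\{g_1=\dots=g_s=0\}\subset\mathbb P(V)=\mathbb P^{n+s}
\]
be a smooth complete intersection of dimension $n$ with $\deg g_i=d_i$; it exists by Bertini's theorem, and $Y=\mathbb P^n$ if $s=0$. For quadratic forms $f_1,\dots,f_r$ on $V$ put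
\[
X_0=\{\,g_i(y)=0\ (1\le i\le s),\quad x_j^2=f_j(y)\ (1\le j\le r)\,\}\subset\mathbb P^{n+s+r}_\kappa .
\]
The equations have degrees $(2^r,d_1,\dots,d_s)$. On $X_0$, $y=0$ forces $x=0$. So $X_0$ is disjoint from the center of the projection $[y:x]\mapsto[y]$, which restricts to a finite morphism $\pi:X_0\to Y$ with $\pi^*\mathcal O(1)=\mathcal O(1)$. Elements of $\kappa$ have unique square roots, so $\pi$ is bijective on $\kappa$-points and $\dim X_0=n$. For a subvariety $S\subset X_0$ with image $T=\pi(S)$, the projection formula gives
\begin{equation}\label{eq:proj}
\deg S=[\kappa(S):\kappa(T)]\,\deg T .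
\end{equation}
We also recall that a finitely generated field $L$ of transcendence degree $k$ over the perfect field $\kappa$ satisfies $[L:L^2]=2^k$, where $L^2$ is the subfield of squares, and that $\kappa\subset L^2$.

\begin{example}\label{ex:veronese}
Take $n=2$, $r=3$, $s=0$ and
\[
X_0=\{x_1^2=y_1y_2,\ x_2^2=y_0y_2,\ x_3^2=y_0y_1\}\subset\mathbb P^5_\kappa .
\]
Let $S\subset X_0$ be a curve with image $T\subset\mathbb P^2$. By symmetry we may assume that $y_0$ does not vanish identically on $T$. Put $a=y_1/y_0$ and $b=y_2/y_0$. Then $L=\kappa(T)=\kappa(a,b)$ and $\kappa(S)=L(\sqrt{ab},\sqrt b,\sqrt a)$. The degree $[\kappa(S):L]$ is a power of $2$. If it were $1$, then $a$ and $b$ would be squares in $L$, so that $L=L^2$, contradicting $[L:L^2]=2$. By \eqref{eq:proj}, every curve in $X_0$ has even degree, and by Lemma~\ref{lem:lift} the same holds on a very general intersection of three quadrics in $\mathbb P^5_{\mathbb C}$.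

One can see this directly. Writing $y_\mu=u_\mu^2$, we find $x_1=u_1u_2$, $x_2=u_0u_2$, $x_3=u_0u_1$. So the support of $X_0$ is the Veronese surface, the image of $\mathbb P^2$ under all quadratic monomials, on which degrees of curves are twice their plane degrees. It has degree $4$, while $X_0$ has degree $8$: the scheme $X_0$ is non-reduced, which Lemma~\ref{lem:lift} allows.
\end{example}

In the example the $f_j$ generate the function field of every $T$. With fewer quadrics relative to $n$ this is impossible, and we need a way to measure how far the $f_j$ are from being squares on $T$. Derivations do this, because in characteristic $2$ every derivation kills squares: $\partial(w^2)=2w\,\partial w=0$. In any other characteristic, being a square on $T$ would put no condition on the derivatives of $f_j$.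

\subsection*{Polar forms}
The polar form of a quadratic form $f=\sum_{\mu\le\nu}c_{\mu\nu}y_\mu y_\nu$ is $B(u,v)=f(u+v)-f(u)-f(v)$. The terms $c_{\mu\mu}y_\mu^2$ contribute $2c_{\mu\mu}u_\mu v_\mu=0$, so
\[
B(u,v)=\sum_{\mu<\nu}c_{\mu\nu}(u_\mu v_\nu+u_\nu v_\mu).
\]
Thus $B$ is alternating, meaning $B(v,v)=0$ for all $v$, and every alternating form on $V$ is the polar form of some $f$. Alternating forms are the linear forms on $\Lambda^2V$; we write $\Lambda^2V^*$ for this space. In characteristic $2$ they are also symmetric. Let $B_j$ be the polar form of $f_j$. The tuple $B=(B_1,\dots,B_r)$ can be prescribed arbitrarily in $(\Lambda^2V^*)^r$.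

Let $L\supset\kappa$ be a field and $\partial$ a derivation of $L$ over $\kappa$, acting on $V_L=V\otimes_\kappa L$ coordinate by coordinate. The Leibniz rule gives, for $y,u,v\in V_L$,
\begin{equation}\label{eq:leibniz}
\partial\bigl(f_j(y)\bigr)=B_j(y,\partial y),\qquad \partial\bigl(B_j(u,v)\bigr)=B_j(\partial u,v)+B_j(u,\partial v).
\end{equation}

\begin{lemma}\label{lem:deriv}
Let $S\subset X_0$ be a $k$-dimensional subvariety, $T=\pi(S)$ and $L=\kappa(T)$. Number the coordinates so that $y_0$ does not vanish identically on $T$, and let
\[
y=(1,\,y_1/y_0,\dots,y_{n+s}/y_0)\in V_L .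
\]
Then $\deg S=2^\sigma\deg T$ for an integer $\sigma$ with $0\le\sigma\le k$, and there are derivations $\partial_1,\dots,\partial_{k-\sigma}$ of $L$ over $\kappa$ such that $\partial_a(f_j(y))=0$ for all $a,j$ and the vectors $y,\partial_1y,\dots,\partial_{k-\sigma}y$ are linearly independent over $L$.
\end{lemma}

\begin{proof}
The field $\kappa(S)$ is generated over $L$ by the functions $x_j/y_0$, whose squares are the elements $f_j(y)\in L$. The Frobenius map $w\mapsto w^2$ is an isomorphism from $\kappa(S)$ onto $F=L^2(f_1(y),\dots,f_r(y))$ that carries $L$ onto $L^2$. Hence $[\kappa(S):L]=[F:L^2]$. Since $L^2\subset F\subset L$ and $[L:L^2]=2^k$, we have $[F:L^2]=2^\sigma$ and $[L:F]=2^{k-\sigma}$ with $0\le\sigma\le k$. The degree formula follows from \eqref{eq:proj}.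

Put $l=k-\sigma$. Every element of $L$ has its square in $F$, so adjoining to a field between $F$ and $L$ an element of $L$ outside it doubles the degree over $F$. Hence $L=F(t_1,\dots,t_l)$ for suitable $t_1,\dots,t_l$, and the surjection
\[
F[\theta_1,\dots,\theta_l]/(\theta_1^2-t_1^2,\dots,\theta_l^2-t_l^2)\to L,\qquad\theta_a\mapsto t_a,
\]
is an isomorphism, both sides having dimension $2^l$ over $F$. The $F$-linear derivation $\partial/\partial\theta_a$ kills each $\theta_b^2-t_b^2$, so it preserves the ideal and induces a derivation $\partial_a$ of $L$ with $\partial_at_a=1$ and $\partial_at_b=0$ for $b\ne a$. It kills $F$, which contains $\kappa$ and the $f_j(y)$.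

Suppose $c_0y+\sum_ac_a\partial_ay=0$ with $c_0,c_a\in L$. The first coordinate of $y$ is $1$ and that of $\partial_ay$ is $0$, so $c_0=0$. Then the derivation $\sum_ac_a\partial_a$ kills the functions $y_\mu/y_0$, which generate $L$ over $\kappa$, so it is zero. Evaluating it on $t_a$ gives $c_a=0$.
\end{proof}

Geometrically, the classes of the $\partial_ay$ in $V_L/Ly$ are independent tangent vectors to $T$ at its generic point. The linear form $B_j(y,\cdot)$ is the differential of $f_j$ at $y$. It vanishes on $y$ because $B_j$ is alternating, so it descends to the $(n+s)$-dimensional space $V/\langle y\rangle$, and by \eqref{eq:leibniz} it kills those tangent vectors. In Example~\ref{ex:veronese} the three values $B_j(y,v)$ are the $2\times2$ minors of the matrix with rows $y$ and $v$. They vanish together only for $v\in\langle y\rangle$, so $k-\sigma=0$, which is the computation made there.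

\subsection*{Dimension counts}
Recall that for a dominant morphism of varieties $I\to W$ over $\kappa$, every nonempty fiber has all components of dimension at least $\dim I-\dim W$, with equality over a dense open subset of $W$. We use three consequences for a morphism $\varphi:I\to W$ of reduced, possibly reducible, schemes of finite type over $\kappa$, with the convention $\dim\emptyset=-\infty$.
\begin{enumerate}
\item[(D1)] If all fibers have dimension at most $e$, then $\dim I\le\dim W+e$.
\item[(D2)] If $W$ is irreducible, the fibers over a dense open subset of $W$ have dimension at most $\dim I-\dim W$.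
\item[(D3)] If all nonempty fibers have dimension at least $e$, then $\dim\overline{\varphi(I)}\le\dim I-e$.
\end{enumerate}
For (D1), map each component of $I$ to the closure of its image. For (D2), discard the components of $I$ that do not dominate $W$. For (D3), apply (D2) to $\varphi^{-1}(Z)\to Z$ for a component $Z$ of $\overline{\varphi(I)}$; this map is dominant, so a general fiber is nonempty.

\section{Five quadrics in $\mathbb P^{10}$}\label{sec:five}

Take $n=r=5$, $s=0$, $V=\kappa^6$. Then $X_0\subset\mathbb P^{10}_\kappa$ is given by $x_j^2=f_j(y_0,\dots,y_5)$ for $j=1,\dots,5$. At each point $[y]\in\mathbb P^5$ we have five linear forms $B_j(y,\cdot)$ on the five-dimensional space $V/\langle y\rangle$. A surface of odd degree forces them to have a common kernel of dimension at least $2$ along its image, so we bound the set where this happens.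

\begin{lemma}\label{lem:D}
For general $B\in(\Lambda^2V^*)^5$, the closed set
\[
D=\{[y]\in\mathbb P^5:\ \dim\{v\in V:\ B_j(y,v)=0\ \text{for all } j\}\ge3\}
\]
has dimension at most $1$.
\end{lemma}

\begin{proof}
The set $D$ is closed because it is defined by the vanishing of the $4\times4$ minors of the $5\times6$ matrix $(B_j(y,\varepsilon_\mu))$, where $\varepsilon_0,\dots,\varepsilon_5$ is the standard basis of $V$. The common kernel contains $y$. So $[y]\in D$ if and only if there is a flag $\ell=\langle y\rangle\subset W\subset V$ with $\dim W=3$ such that every $B_j$ vanishes on $\ell\wedge W\subset\Lambda^2V$. The flags form a variety of dimension $5+\dim G(2,5)=5+6=11$. For a fixed flag the space $\ell\wedge W\cong W/\ell$ has dimension $2$, so the admissible $B_j$ form a subspace of codimension $2$ in the $15$-dimensional space $\Lambda^2V^*$. By (D1), the set $I$ of pairs (flag, $B$) satisfying the conditions has dimension at most $11+5\cdot13=5\cdot15+1$. By (D2), the fiber of $I$ over a general $B$ has dimension at most $1$, and $D$ is the image of this fiber in $\mathbb P^5$.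
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:five}]
Choose $B$ as in Lemma~\ref{lem:D} and quadratic forms $f_j$ with polar forms $B_j$. Suppose that $S\subset X_0$ is a surface of odd degree. In Lemma~\ref{lem:deriv} we then have $k=2$ and $\sigma=0$, so there are derivations $\partial_1,\partial_2$ of $L$ that kill all $f_j(y)$, with $y,\partial_1y,\partial_2y$ independent. By \eqref{eq:leibniz}, these three vectors lie in the common kernel of the forms $B_j(y,\cdot)$ on $V_L$. So the minors defining $D$ vanish at $y\in V_L$, that is, they vanish on $T$, and $T\subset D$. This contradicts $\dim T=2>\dim D$. Hence every surface in $X_0$ has even degree, and Lemma~\ref{lem:lift} with $k=M=2$ gives the first assertion. We have $-K_X=\mathcal O_X(11-10)=\mathcal O_X(1)$, and Lemma~\ref{lem:degree} with $n=5$, $k=2$ shows that the algebraic classes in $H^6(X,\mathbb Z)$ form a subgroup of even index.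
\end{proof}

\begin{remark}\label{rem:first}
For $Y=\mathbb P^n$, $r$ forms and flags $\ell\subset W$ with $\dim W=q+1$, the same count bounds the dimension of the locus where the common kernel in $V/\langle y\rangle$ has dimension at least $q$ by
\[
n+q(n-q)-rq=n-q(q+r-n).
\]
For curves on the fivefold ($n=r=5$, $q=1$) the bound is $4$, and the argument gives nothing, as it must by Proposition~\ref{prop:lines}. For surfaces with $n=r=6$, $q=2$ the bound is $2$, which just fails to exclude a surface.
\end{remark}

\section{Second-order conditions}\label{sec:second}

The count in Remark~\ref{rem:first} treats each point of $T$ separately. But the vectors $\partial_ay$ are tangent to $T$, and the equations $B_j(y,\partial_ay)=0$ hold identically on $T$, so they can be differentiated again along $T$. Each pair $a<b$ then gives $r$ new equations, at the price of one new unknown vector $\partial_b\partial_ay$. The net effect is to replace the factor $q$ in the bound of Remark~\ref{rem:first} by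
\[
\tau=q+\binom q2=\frac{q(q+1)}2 .
\]
For $n=r$ and $q=2$ the bound becomes $n-6$ in place of $n-4$.

We return to the general setting of Section~\ref{sec:insep} and fix $q,k$ as in Theorem~\ref{thm:general}. For a form $g$ of degree $d$ on $V$, with partial derivatives $g_\mu$ and $g_{\mu\nu}$, put
\[
dg(y)(v)=\sum_\mu g_\mu(y)v_\mu,\qquad d^2g(y)(u,v)=\sum_{\mu,\nu}g_{\mu\nu}(y)u_\mu v_\nu .
\]
The matrix $(g_{\mu\nu})$ is symmetric with zero diagonal, since the second derivative of $t^e$ is $e(e-1)t^{e-2}=0$. Hence $d^2g(y)$ is alternating. Euler's formula, applied to $g$ and to the $g_\nu$, gives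
\begin{equation}\label{eq:euler}
dg(y)(y)=d\cdot g(y),\qquad d^2g(y)(y,v)=(d-1)\,dg(y)(v).
\end{equation}
Let $\widehat Y\subset V\setminus\{0\}$ be the punctured cone over $Y$, of dimension $n+1$. Since $Y$ is smooth, the Jacobian criterion shows that $dg_1(y),\dots,dg_s(y)$ are linearly independent for $y\in\widehat Y$. Their common kernel $T_y\widehat Y$ has dimension $n+1$.

\begin{definition}\label{def:J}
Let $J$ be the locally closed set of tuples $(y,v,z)$, with $v=(v_a)_{1\le a\le q}$ and $z=(z_{ab})_{1\le a<b\le q}$ families of vectors in $V$, such that $y\in\widehat Y$, the vectors $y,v_1,\dots,v_q$ are linearly independent, and for all $i$, $a$ and $a<b$,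
\begin{equation}\label{eq:g}
dg_i(y)(v_a)=0,\qquad d^2g_i(y)(v_a,v_b)+dg_i(y)(z_{ab})=0 .
\end{equation}
For $B\in(\Lambda^2V^*)^r$, let $J_B\subset J$ be the closed subset where, for all $j$, $a$ and $a<b$,
\begin{equation}\label{eq:B}
B_j(y,v_a)=0,\qquad B_j(v_a,v_b)+B_j(y,z_{ab})=0 .
\end{equation}
Let $D_B\subset Y$ be the closure of the image of $J_B$ under $(y,v,z)\mapsto[y]$.
\end{definition}

The case $a=b$ is left out because it restricts nothing: the forms are alternating, so the second equations in \eqref{eq:g} and \eqref{eq:B} would hold with $z_{aa}=0$.

\begin{lemma}\label{lem:point}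
Let $f_j$ have polar form $B_j$, and let $S\subset X_0$ be a $k$-dimensional subvariety whose degree is not divisible by $2^{k+1-q}$. Then $T=\pi(S)$ is contained in $D_B$.
\end{lemma}

\begin{proof}
In Lemma~\ref{lem:deriv}, $2^\sigma$ divides $\deg S$, so $\sigma\le k-q$ and $k-\sigma\ge q$. Thus there are derivations $\partial_1,\dots,\partial_q$ of $L$ that kill all $f_j(y)$, with $y,\partial_1y,\dots,\partial_qy$ independent. Put $v_a=\partial_ay$ and $z_{ab}=\partial_b\partial_ay$. Since $T\subset Y$ we have $g_i(y)=0$ in $L$. For $g=g_i$, applying $\partial_a$ gives $\sum_\mu g_\mu(y)\,\partial_ay_\mu=0$, where $y_\mu$ now denotes the coordinates of $y\in V_L$, and applying $\partial_b$ to this gives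
\[
\sum_{\mu,\nu}g_{\mu\nu}(y)\,\partial_ay_\mu\,\partial_by_\nu+\sum_\mu g_\mu(y)\,\partial_b\partial_ay_\mu=0 .
\]
These are the equations \eqref{eq:g}. By \eqref{eq:leibniz}, $B_j(y,v_a)=\partial_a(f_j(y))=0$, and applying $\partial_b$ gives $B_j(v_b,v_a)+B_j(y,z_{ab})=0$. As $B_j$ is symmetric, these are the equations \eqref{eq:B}. The coordinates of $y,v,z$ are rational functions on $T$. On a dense open subset $T^\circ\subset T$ they are regular and $y,v_1,\dots,v_q$ remain independent, so evaluation at $t\in T^\circ$ gives a point of $J_B$ over $t$. Hence $T^\circ\subset D_B$, and $D_B$ is closed.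
\end{proof}

\begin{lemma}\label{lem:count}
For general $B\in(\Lambda^2V^*)^r$ we have $\dim D_B\le n-\tau(q+r-n)$.
\end{lemma}

\begin{proof}
\emph{Step 1: $\dim J\le(n+1)(1+\tau)$.} The point $y$ moves in $\widehat Y$, of dimension $n+1$. Given $y$, each $v_a$ lies in $T_y\widehat Y$. Given $y$ and $v$, each $z_{ab}$ solves a linear system whose homogeneous solutions form $T_y\widehat Y$. So each of the $\tau$ vectors $v_a,z_{ab}$ contributes at most $n+1$, and (D1) gives the bound. This is where the smoothness of $Y$ is used, and it is the reason for recording \eqref{eq:g}: without these equations the vectors would move in $V$, of dimension $n+s+1$.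

\emph{Step 2: $\dim J_B\le(n+1)(1+\tau)-r\tau$ for general $B$.} Fix $(y,v,z)\in J$. The equations \eqref{eq:B} say that each $B_j$ vanishes on the $\tau$ bivectors $y\wedge v_a$ and $v_a\wedge v_b+y\wedge z_{ab}$. These are linearly independent. Indeed, take a linear relation among them and map it to $\Lambda^2(V/\langle y\rangle)$. The terms containing $y$ die, and the images of the $v_a\wedge v_b$, $a<b$, are independent, so the coefficients of the second kind vanish. What remains is $y\wedge\sum_a\alpha_av_a=0$, which forces all $\alpha_a=0$. Hence the $B$ satisfying \eqref{eq:B} form a subspace of codimension $r\tau$. By (D1), the set $I=\{((y,v,z),B):(y,v,z)\in J_B\}$ has dimension at most $\dim J+\dim(\Lambda^2V^*)^r-r\tau$, and (D2) for the projection of $I$ to $(\Lambda^2V^*)^r$ gives the claim.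

\emph{Step 3: nonempty fibers of $J_B\to Y$ have dimension at least $1+\tau(q+1)$.} The tuple $(y,v,z)$ carries choices that the point $[y]$ does not see: the scale of $y$, the basis of $W=\langle y,v_1,\dots,v_q\rangle$ extending $y$, and the $z_{ab}$ modulo $W$. We check that, for $(y,v,z)\in J_B$, each of the following three operations produces a point of $J_B$ with the same $[y]$ and the same $W$.

(i) \emph{Replace $(y,v,z)$ by $(\lambda y,v,\lambda^{-1}z)$, $\lambda\in\kappa^*$.} By homogeneity, $dg_i(\lambda y)=\lambda^{d_i-1}dg_i(y)$ and $d^2g_i(\lambda y)=\lambda^{d_i-2}d^2g_i(y)$. The left sides in \eqref{eq:g} are multiplied by $\lambda^{d_i-1}$ and $\lambda^{d_i-2}$, and those in \eqref{eq:B} by $\lambda$ and $1$.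

(ii) \emph{For $\beta\in\kappa^q$ and $\gamma\in GL_q(\kappa)$, replace $v,z$ by}
\[
v_a'=\beta_ay+\sum_c\gamma_{ac}v_c,\qquad z'_{ab}=\sum_{c<e}\Delta^{ce}_{ab}\,z_{ce},\qquad \Delta^{ce}_{ab}=\gamma_{ac}\gamma_{be}+\gamma_{ae}\gamma_{bc}.
\]
Let $(\phi,\Phi)$ be one of the pairs $(dg_i(y),\,d^2g_i(y))$ or $(B_j(y,\cdot),\,B_j)$, so that the equations read $\phi(v_a)=0$ and $\Phi(v_a,v_b)+\phi(z_{ab})=0$, with $\Phi$ alternating. In both cases $\phi(y)=0$ and $\Phi(y,v_c)=0$: for the first pair by \eqref{eq:euler} together with $g_i(y)=0$ and $dg_i(y)(v_c)=0$, for the second because $B_j(y,y)=0$ and $B_j(y,v_c)=0$. Hence $\phi$ vanishes on $W$, in particular on $v'_a$, and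
\[
\Phi(v'_a,v'_b)=\sum_{c,e}\gamma_{ac}\gamma_{be}\,\Phi(v_c,v_e)=\sum_{c<e}\Delta^{ce}_{ab}\,\Phi(v_c,v_e),
\]
so that $\Phi(v'_a,v'_b)+\phi(z'_{ab})=\sum_{c<e}\Delta_{ab}^{ce}\bigl(\Phi(v_c,v_e)+\phi(z_{ce})\bigr)=0$.

(iii) \emph{Replace $z_{ab}$ by $z_{ab}+w_{ab}$ with $w_{ab}\in W$.} This is allowed because each $\phi$ vanishes on $W$.

Applying (ii), then (i), then (iii), we get a morphism
\[
\kappa^*\times\kappa^q\times GL_q(\kappa)\times W^{\binom q2}\to J_B,\qquad(\lambda,\beta,\gamma,w)\mapsto(\lambda y,\ v',\ \lambda^{-1}z'+w),
\]
with image in the fiber over $[y]$. It is injective: the first entry determines $\lambda$, the second determines $(\beta,\gamma)$ because $y,v_1,\dots,v_q$ are independent, and then the third determines $w$. By (D1), the fiber has dimension at least $1+q+q^2+\binom q2(q+1)=1+\tau(q+1)$.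

\emph{Step 4.} By Steps 2 and 3 and (D3), for general $B$,
\[
\dim D_B\le(n+1)(1+\tau)-r\tau-1-\tau(q+1)=n-\tau(q+r-n).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Choose $B$ as in Lemma~\ref{lem:count} and $f_j$ with polar forms $B_j$. Condition \eqref{eq:star} says that $n-\tau(q+r-n)<k$, so $\dim D_B<k$. If a $k$-dimensional subvariety $S\subset X_0$ had degree not divisible by $2^{k+1-q}$, then Lemma~\ref{lem:point} would place the $k$-dimensional variety $\pi(S)$ inside $D_B$, which is impossible. Lemma~\ref{lem:lift} with $M=2^{k+1-q}$ gives the first assertion, and Lemma~\ref{lem:degree} gives the second.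
\end{proof}

\section{Numerical consequences}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
All uses of Theorem~\ref{thm:general} are with $s=0$.

(a) Take $r=n$ and $q=k$. Condition \eqref{eq:star} reads $\frac{k^2(k+1)}2>n-k$, which is the hypothesis, and the index of the algebraic classes is divisible by $2^{k+1-q}=2$.

(b) For $n\le2$ there is no integer $i$ with $n<2i<2n$. For $n=3$ and $n=4$ the only one is $i=n-1$, which Proposition~\ref{prop:lines} excludes. For $n=5$ the candidates are $i=3$ and $i=4$; the first occurs by Theorem~\ref{thm:five} and the second is excluded by Proposition~\ref{prop:lines}. For any $n\ge5$ let $k=\lfloor\frac{n-1}2\rfloor\ge2$. Then $2k<n\le2k+2$ and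
\[
\tfrac{k^2(k+1)}2\ge2(k+1)>k+2\ge n-k,
\]
so (a) gives a Fano example with $i=n-k$.

(c) Now $k\ge3$. Take $q=k$ and $r=n+1-\iota$, so that $X\subset\mathbb P^{n+r}=\mathbb P^{2n+1-\iota}$ has index $\iota$. Then $q+r-n=k+1-\iota\ge1$. Since $k^2-k-4>0$ for $k\ge3$, we have $\frac{k(k+1)}2>k+2\ge n-k$. So \eqref{eq:star} holds, and $2k<n$.

(d) Let $k\ge2$ and $n=r=2k+1$, so that $X$ is Fano of index $1$ and \eqref{eq:star} reads $\frac{q^2(q+1)}2>k+1$. This holds for $q=k$, as $\frac{k^2}2>1$. Let $q\le k$ be the least positive integer for which it holds. By minimality $\frac{(q-1)^2q}2\le k+1$, so $(q-1)^3\le2(k+1)$. The index is divisible by $2^{k+1-q}$, and $k+1-q\ge k-(2k+2)^{1/3}$ tends to infinity with $k$.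

(e) For $k=q=1$, condition \eqref{eq:star} reads $1+r-n>n-1$, that is, $r\ge2n-1$; in this case all curves on a very general $X$ have even degree. If $r\le2n-2$, then $m=3r\le2(n+r-1)=2(N-1)$ with $N=n+r$, and $X$ contains a line by Lemma~\ref{lem:line}.
\end{proof}

\begin{remark}\label{rem:limit}
A complete intersection of type $(2^r,d_1,\dots,d_s)$ is Fano if and only if $r+\sum_i(d_i-1)\le n$, so $r\le n$. Then the left side of \eqref{eq:star} is at most $\frac{k^2(k+1)}2$. Thus, for given $n$ and $k$, Theorem~\ref{thm:general} yields a Fano example with $i=n-k$ only in the range of Corollary~\ref{cor:main}(a). For $k=2$ this range is $5\le n\le7$.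
\end{remark}

\begin{thebibliography}{9}

\bibitem{Voisin}
Claire Voisin, \emph{On the universal $CH_0$ group of cubic hypersurfaces}, arXiv:1407.7261 (2014).

\end{thebibliography}
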